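# Global rigidity of a planar graph with one discus

## 1. Hendrickson's two conditions on small graphs

Draw a graph in the plane, choose a face bounded by a cycle $C$, and glue a rigid body to $C$: two new vertices, each joined to every vertex of $C$. Build the resulting graph from stiff bars in space, in generic position. Do the bar lengths determine the shape? A theorem of Hendrickson gives two necessary conditions: the graph must be $4$-connected, and it must stay rigid when any one bar is deleted. The answer that one would first guess is that, for a graph that is planar apart from one rigid body, nothing else can go wrong, so the two conditions are also sufficient. Whether this guess is right is the question of these notes. It comes from Bryan Gin-ge Chen, James Cruickshank, Derek Kitson, "Block-and-hole graphs: Constructibility and $(3,0)$-sparsity", arXiv:2309.06804 (2023).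

**Frameworks.** All graphs are finite and simple. A framework $(\Gamma,p)$ places each vertex $i$ of $\Gamma$ at a point $p_i\in\mathbb R^3$. An infinitesimal motion is a family of vectors $m_i$ with $(p_i-p_j)\cdot(m_i-m_j)=0$ for all edges $ij$. These equations form the rigidity matrix, one row per edge. The motions $m_i=Sp_i+t$ with $S$ skew-symmetric are trivial; they form a $6$-dimensional space when the points are not collinear. Hence for $|V|\ge3$ the rank is at most $3|V|-6$ (first for non-collinear $p$, then for all $p$, because the rank is lower semicontinuous). The framework is infinitesimally rigid if the rank is $3|V|-6$. The graph $\Gamma$ is *$3$-rigid* if this happens for some $p$; it then happens for all $p$ outside a proper algebraic set defined over $\mathbb Q$. It is *minimally $3$-rigid* if in addition no proper subgraph obtained by deleting one edge is $3$-rigid. A placement is *generic* if its coordinates are algebraically independent over $\mathbb Q$. When we say that something holds for generic values of some real parameters, we mean outside a proper algebraic subset of the parameter space.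

**Redundant and global rigidity.** $\Gamma$ is *redundantly rigid* if $\Gamma-e$ is $3$-rigid for every edge $e$. It is *generically globally rigid* if for a generic placement $p$ every framework $(\Gamma,q)$ in $\mathbb R^3$ with the same edge lengths is congruent to $(\Gamma,p)$. Hendrickson's theorem: a generically globally rigid graph in $\mathbb R^3$ with at least $5$ vertices is $4$-connected and redundantly rigid.

**Discus-and-hole graphs.** A *block-and-hole graph* is built in three steps: triangulate a sphere; remove the interiors of some triangulated discs to create holes; adjoin minimally $3$-rigid graphs, the *blocks*, to the boundaries of some of the holes. A *discus* on a boundary cycle $C$ is the double cone over $C$: two new vertices $a,b$, each joined to every vertex of $C$. It is minimally $3$-rigid. A *discus-and-hole graph* is a block-and-hole graph in which every block is a discus; the remaining boundary cycles bound holes. For example, the discus on a triangle is $K_5$ minus the edge $ab$, and the discus on a $4$-cycle is the octahedron. On an $n$-cycle the discus has $n+2$ vertices and $3n=3(n+2)-6$ edges, so where it is infinitesimally rigid its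 rows are independent.

**Setting.** $G^\dagger$ is a discus-and-hole graph with exactly one discus $D$, on the cycle $C$ of length $n\ge3$, with apexes $a,b$. Let $H$ be the graph left after the second step, so $G^\dagger=H\cup D$. We use only this: *$H$ is a simple plane graph, and $C$ bounds a face $\Delta$ of $H$*. We write $C$ also for the vertex set of the cycle and put $I=V(H)\setminus C$. For $X\subseteq I$ let $e(X)$ be the number of edges of $H$ with at least one end in $X$.

Now we test the guess.

**Test 1: $n=3$.** Removing the three vertices of $C$ separates $a$ from $b$, so $G^\dagger$ is not $4$-connected. It is not globally rigid either: reflect $a$ in the plane of $C$ and keep everything else. And it is not redundantly rigid, since deleting an edge at $a$ leaves $a$ with degree $2$. All the properties fail together.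

**Test 2: no interior vertex.** If $H=C$, then $G^\dagger=D$ is minimally rigid, so it is not redundantly rigid, hence not globally rigid. If $H$ has a chord of $C$ (so $n\ge4$), then $G^\dagger$ contains $D$ plus a chord. For $n=4$ this is $K_6$ minus two disjoint edges. Lemma 4 will show that $D$ plus a chord is generically globally rigid.

**Test 3: one interior vertex $w$, no chord.** Let $d=\deg w$. If $d\le2$, then $w$ can move and $G^\dagger$ is not rigid. If $d=3$, then $G^\dagger$ is rigid, but $w$ can be reflected in the plane of its neighbors, and deleting an edge at $w$ destroys rigidity. If $d\ge4$, then $G^\dagger$ contains $D$ plus a vertex joined to four vertices of $C$, and Lemma 4 will show that it is generically globally rigid.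

**Test 4: degrees are not enough.** Let $C=c_1c_2c_3c_4$, add the chord $c_1c_3$ outside $\Delta$, and inside the triangle $c_1c_2c_3$ put a triangle $x_1x_2x_3$ with $x_1\sim c_1,c_2$, $x_2\sim c_2,c_3$ and $x_3\sim c_3,c_1$. All interior degrees are $4$. But $X=\{x_1,x_2,x_3\}$ has only $e(X)=3+6=9=3|X|$ edges; by the count in Section 2 the graph is not redundantly rigid. Also $\{c_1,c_2,c_3\}$ separates $X$ from $c_4$, and $X$ can be reflected in the plane of $c_1,c_2,c_3$, which changes the distance from $x_1$ to $c_4$ when neither point lies in that plane. Again everything fails together.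

**Test 5: the kite.** Let $C=c_1c_2c_3c_4$ and $I=\{u,v\}$ with $u\sim c_1,c_2,c_3$, $v\sim c_3,c_4,c_1$ and $u\sim v$. Here $e(\{u\})=e(\{v\})=4$ and $e(I)=7$. This will be our running example; Sections 5 and 6 show that it is generically globally rigid.

The guess survives. The tests suggest more: the connectivity condition never acts alone, and an edge count over all sets $X\subseteq I$ decides.

## 2. The count over interior sets, and the easy implications

**Theorem 1.** For $G^\dagger=H\cup D$ as above, the following are equivalent:

* (a) $G^\dagger$ is generically globally rigid in $\mathbb R^3$;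
* (a′) $G^\dagger$ is $4$-connected and redundantly rigid in $\mathbb R^3$;
* (b) $G^\dagger$ is redundantly rigid in $\mathbb R^3$;
* (c) $H\ne C$, and
$$e(X)\ge3|X|+1\quad\text{for every nonempty }X\subseteq I.\tag{1}$$

Also, $G^\dagger$ is $3$-rigid if and only if $e(X)\ge3|X|$ for every $X\subseteq I$.

The equivalence of (a) and (a′) says that the guess is right. We use as known results Hendrickson's theorem, Menger's theorem, Euler's formula, and Connelly's theorem (*Generic global rigidity*, 2005), recalled in Section 3.

**Step 1: (a)⇒(a′)⇒(b).** The first implication is Hendrickson's theorem, as $|V(G^\dagger)|\ge5$. The second is trivial.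

**Step 2: (b)⇒(c), by counting ranks.** If $H=C$, then $G^\dagger=D$ is not redundantly rigid; so $H\neq C$. Let $\emptyset\ne X\subseteq I$. Since $G^\dagger$ is rigid, some edge $f$ meets $X$. By (b), $G^\dagger-f$ has generic rank $3|V|-6$. The edges not meeting $X$ live on $V\setminus X\supseteq C\cup\{a,b\}$, which has at least $5$ vertices, so they have rank at most $3|V\setminus X|-6$. Hence at least $3|X|$ edges of $G^\dagger-f$ meet $X$, and $e(X)\ge3|X|+1$. The same count without removing $f$ shows that $3$-rigidity implies $e(X)\ge3|X|$.

What remains is (c)⇒(a), and that $e(X)\ge3|X|$ for all $X$ implies rigidity.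

## 3. Stress matrices of rank $|V|-4$

How does one prove global rigidity? An *equilibrium stress* of $(\Gamma,p)$ assigns weights $\omega_{ij}$ to the edges with $\sum_{j\sim i}\omega_{ij}(p_j-p_i)=0$ for every $i$; that is, $\omega$ is a linear dependence of the rows of the rigidity matrix. Its *stress matrix* $\Omega$ is the symmetric $V\times V$ matrix with $\Omega_{ij}=-\omega_{ij}$ for $i\ne j$ (zero for non-edges) and zero row sums. The constant vector and the three coordinate vectors of $p$ lie in $\ker\Omega$, so $\operatorname{rank}\Omega\le|V|-4$ if $p$ affinely spans $\mathbb R^3$. Connelly's theorem: *if $(\Gamma,p)$ is generic and has an equilibrium stress with $\operatorname{rank}\Omega=|V|-4$, then $(\Gamma,p)$ is globally rigid.*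

**Definition.** A graph $\Gamma$ with $|V|\ge5$ is *certified* if for some $p$ its rigidity matrix has rank $3|V|-6$ and $(\Gamma,p)$ has an equilibrium stress with $\operatorname{rank}\Omega=|V|-4$.

The point $p$ need not be generic. For example, $K_5$ is certified. At five generic points the rank is $9$. Let $\lambda$ be the affine dependence, $\sum\lambda_i=0$ and $\sum\lambda_ip_i=0$, and put $\omega_{ij}=\lambda_i\lambda_j$. Then $\sum_{j}\lambda_i\lambda_j(p_j-p_i)=0$, the diagonal entries are $\sum_{j\ne i}\lambda_i\lambda_j=-\lambda_i^2$, and $\Omega=-\lambda\lambda^T$ has rank $1=5-4$.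

Note that full rigidity rank forces $p$ to span $\mathbb R^3$ affinely: a planar placement has rank at most $2|V|-3<3|V|-6$ when $|V|\ge4$.

We also use the Schur complement: if $P$ is invertible, the symmetric matrix $\begin{pmatrix}P&Q\\Q^T&R\end{pmatrix}$ has rank equal to the size of $P$ plus $\operatorname{rank}(R-Q^TP^{-1}Q)$.

**Lemma 2.** A certified graph is generically globally rigid. Moreover, for $p$ outside a proper algebraic set defined over $\mathbb Q$, $(\Gamma,p)$ has full rigidity rank and a stress with $\operatorname{rank}\Omega=|V|-4$. Adding edges preserves being certified.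

*Proof.* The aim is to move the certificate from one placement to almost all. Put $r=3|V|-6$, the largest possible rank. At a witness $p^\circ$ with stress $\omega^\circ$, fix a nonzero $r\times r$ minor of the rigidity matrix, using a set $B$ of $r$ edges and $r$ of the equilibrium equations. Wherever this minor is nonzero, the rank is $r$, so the chosen $r$ equations imply all equilibrium equations. Hence the stresses are parametrized by $t=\omega_{E\setminus B}$, with $\omega_B$ rational in $(p,t)$ over $\mathbb Q$ by Cramer's rule. Some $(|V|-4)$-minor of $\Omega$ is then a rational function of $(p,t)$ over $\mathbb Q$, nonzero at $(p^\circ,\omega^\circ_{E\setminus B})$. View its numerator as a polynomial in $t$; some coefficient is a polynomial in $p$ over $\mathbb Q$ that is not identically zero. Where this coefficient and the $r\times r$ minor do not vanish, the $\Omega$-minor is nonzero for some $t$, and then $\operatorname{rank}\Omega=|V|-4$ because the affine functions of $p$ lie in the kernel. Every generic $p$ is of this kind, so Connelly's theorem applies. New edges receive weight $0$. $\square$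

**Lemma 3 (one-extension).** Let $\Gamma$ be certified, let $12$ be an edge, and let $3,4$ be two further vertices. Then $\Gamma'=\Gamma-12+w$, with $w$ joined to $1,2,3,4$, is certified.

*Proof.* We place $w$ at the midpoint of the deleted edge, so that $w$ can carry its stress. By Lemma 2 and Hendrickson's theorem $\Gamma$ is redundantly rigid. So at a generic $p$ the row of $12$ is a combination of the other rows, and some stress is nonzero on $12$. Some stress has $\operatorname{rank}\Omega=|V|-4$ (Lemma 2). Both are nonempty open algebraic conditions on the linear space of stresses, so one stress $\omega$ satisfies both. Put $p_w=\frac12(p_1+p_2)$, $\omega_{w1}=\omega_{w2}=2\omega_{12}$ and $\omega_{w3}=\omega_{w4}=0$. At vertex $1$ the force $\omega_{12}(p_2-p_1)$ is replaced by $2\omega_{12}(p_w-p_1)$, which is equal; vertex $2$ is similar, and at $w$ the two forces cancel. So this is a stress of $\Gamma'$. Its Schur complement with respect to $\Omega'_{ww}=4\omega_{12}$ has $(1,2)$ entry $0-(2\omega_{12})^2/(4\omega_{12})=-\omega_{12}$, and at $(1,1)$ the change is $-\omega_{12}+2\omega_{12}-\omega_{12}=0$, likewise at $(2,2)$. So it is $\Omega$, and $\operatorname{rank}\Omega'=1+|V|-4$.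

For the rigidity rank let $m$ be an infinitesimal motion of $\Gamma'$. The edges $w1,w2$ give $(p_2-p_1)\cdot(m_1-m_w)=0=(p_2-p_1)\cdot(m_2-m_w)$, hence $(p_2-p_1)\cdot(m_1-m_2)=0$. So $m|_V$ is a motion of $\Gamma$, hence trivial; subtract it. Then $m_w$ is orthogonal to $p_2-p_1$, $p_3-p_w$, $p_4-p_w$. These are independent since $p_1,\dots,p_4$ are affinely independent. So $m_w=0$. $\square$

**Lemma 4.** Let $D_n$ be the discus over the $n$-cycle $c_1\dots c_n$, $n\ge4$. Then $D_n$ plus a chord of the cycle, and $D_n$ plus a vertex $w$ joined to four vertices of the cycle, are certified.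

*Proof.* Start from $K_5$ on $a,b,c_1,c_3,c_4$. Deleting $ab$ and adding $c_2\sim a,b,c_1,c_3$ gives $D_4+c_1c_3$. Deleting $c_1c_3$ from this and adding $w\sim c_1,c_2,c_3,c_4$ gives $D_4+w$. For $n\ge5$ start from the corresponding graph on the cycle without $c_j$, delete its cycle edge $c_{j-1}c_{j+1}$ and add $c_j\sim c_{j-1},c_{j+1},a,b$. For $D_n+w$ choose $c_j\notin N(w)$. For $D_n$ plus a chord choose $c_j$ in the interior of an arc between the ends of the chord that has at least two interior vertices; it exists as the two arcs have $n-2\ge3$ interior vertices in total, and the chord stays a chord of the shorter cycle. Each move is a one-extension, so Lemma 3 applies. $\square$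

This settles Tests 2 and 3.

## 4. Anchored planar graphs

The discus is rigid, so we regard $C$ as pinned and study what hangs on it.

**Definition.** An *anchored planar graph* $(T,C)$ is a graph $T$ with a set $C\subseteq V(T)$ of *anchors*, no edge inside $C$, such that $T^+:=T+o$ is planar, where $o$ is a new vertex joined to all of $C$. The vertices of $I=V(T)\setminus C$ are *interior*; $k=|I|$ and $E=E(T)$.

For our $H$, delete all edges inside $C$ and place $o$ in the face $\Delta$: this gives an anchored planar graph with the same $I$ and the same numbers $e(X)$.

For $X\subseteq I$ let $e(X)$ be the number of edges meeting $X$, and $i(X)=e(X)-3|X|$. Let $d(X,Y)$ be the number of edges between disjoint sets $X,Y$, and $N(W)$ the set of neighbors in $T$ outside $W$. Then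
$$i(X)+i(Y)=i(X\cup Y)+i(X\cap Y)+d(X\setminus Y,\,Y\setminus X),\qquad i(\emptyset)=0.\tag{2}$$
Indeed, an edge that meets both $X$ and $Y$ is counted twice on the left; on the right it is counted once in $e(X\cup Y)$, and once more either in $e(X\cap Y)$ or, if it misses $X\cap Y$, in $d$. We consider two conditions:

* (+): $i(X)\ge1$ for all nonempty $X\subseteq I$;
* (0): $i(X)\ge0$ for all $X\subseteq I$.

Under (+), $X$ is *critical* if $i(X)=1$. Then $T[X]$ is connected, since $i(X)$ is the sum of the $i$-values of the components of $T[X]$, and each is at least $1$. In the kite $\{u\}$, $\{v\}$ and $\{u,v\}$ are all critical.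

We use constantly that a simple planar graph on $m$ vertices has
$$\text{at most }3m-6\text{ edges if }m\ge3,\qquad\text{at most }3m-3\text{ edges if }m\ge1.\tag{3}$$

Planarity turns the count into connectivity. This is why $4$-connectivity is automatic.

**Lemma 5.** Under (+), $|N(W)|\ge4$ for every nonempty $W\subseteq I$. In particular $|C|\ge4$ if $I\neq\emptyset$, and every interior vertex is joined by a path to $C$.

*Proof.* The neighbors of a component of $T[W]$ lie in $N(W)$, so we may assume that $T[W]$ is connected. Let $S=N(W)$ and suppose $|S|\le3$. Let $O$ be the component of $T^+-S$ containing $o$; $W$ is another component of $T^+-S$. Below, $N(O)$ is taken in $T^+$.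

Suppose first that $|S|=3$ and $N(O)=S$. Contract $O$ to a vertex $\hat o$ and keep only $W\cup S\cup\{\hat o\}$, without the edges inside $S$. Here $\hat o$ has degree $3$. Draw the three edges of a triangle on $S$ along the edges at $\hat o$, and delete $\hat o$. The result is a simple planar graph with $|W|+3$ vertices and $e(W)+3$ edges, so $e(W)\le3|W|$ by (3), a contradiction.

Otherwise $S'=N(O)\subseteq S$ has at most two elements. Put $W'=V(T)\setminus(O\cup S')\supseteq W$. Each anchor is adjacent to $o$, so it lies in $O$ or in $S'$; thus $W'\subseteq I$. No edge joins $W'$ to $O$, so all edges meeting $W'$ lie in $T[W'\cup S']$, which has $m\le|W'|+2$ vertices. If $m\ge3$, then $e(W')\le3m-6\le3|W'|$; if $m\le2$, then $e(W')\le1\le3|W'|$. Both contradict (+).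

For the last assertions take $W=I$, where $N(I)\subseteq C$, and $W$ a component of $T$ avoiding $C$, where $N(W)=\emptyset$. $\square$

## 5. Equilibrium positions with pinned anchors

**The two matrices.** For $p\in(\mathbb R^3)^{V(T)}$ let
$$A_p:\mathbb R^E\to(\mathbb R^3)^I,\qquad(A_p\omega)_u=\sum_{v\sim u}\omega_{uv}(p_v-p_u).$$
So $A_p\omega$ lists the total forces at the interior vertices. A vector $m\in(\mathbb R^3)^I$, extended by $0$ on $C$, satisfies $\sum_um_u\cdot(A_p\omega)_u=\sum_{uv\in E}\omega_{uv}(p_v-p_u)\cdot(m_u-m_v)$. Hence
$$m\text{ annihilates }\operatorname{im}A_p\iff(p_v-p_u)\cdot(m_u-m_v)=0\text{ for all }uv\in E.\tag{4}$$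
For $\omega\in\mathbb R^E$ let $L(\omega)$ be the symmetric $I\times I$ matrix with $L_{uu}=\sum_{f\ni u}\omega_f$ and $L_{uv}=-\omega_{uv}$ for $u\neq v$. With $q$ extended by $0$ on $C$, $q^TL(\omega)q=\sum_{uv\in E}\omega_{uv}(q_u-q_v)^2$. The equation $A_p\omega=0$ reads
$$(L(\omega)p_I)_u=\sum_{c\in C\cap N(u)}\omega_{uc}\,p_c\qquad(u\in I).\tag{5}$$
So if $\det L(\omega)\ne0$, then for given anchor positions $p_C$ there is a unique $p=p(\omega,p_C)$ with $A_p\omega=0$, and it is rational in $(\omega,p_C)$.

**Definition.** $(T,C)$ is *rigid* if $A_p$ is surjective for some $p$ (hence for all $p$ outside a proper algebraic set). It is *good* if for some $(p,\omega)$ the map $A_p$ is surjective, $A_p\omega=0$, and $\det L(\omega)\ne0$. Points of $p$ may coincide.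

For example, let $T$ be a star with center $w$. With three anchors it is rigid but not good: surjectivity means that the three vectors $p_c-p_w$ are independent, and then $\omega=0$ and $L=0$. With four affinely independent anchors and weights $1$ it is good: $w$ is the centroid, the four vectors span $\mathbb R^3$, and $L=(4)$.

The kite is good. With weights $1$, $L=\begin{pmatrix}4&-1\\-1&4\end{pmatrix}$ has determinant $15$, and the equations $4p_u-p_v=c_1+c_2+c_3$, $4p_v-p_u=c_1+c_3+c_4$ give
$$p_u=\tfrac1{15}(5c_1+4c_2+5c_3+c_4),\qquad p_v=\tfrac1{15}(5c_1+c_2+5c_3+4c_4).$$
For affinely independent anchors, $p_u$ is not in the plane of $c_1,c_2,c_3$, so by (4) $m_u=0$; likewise $m_v=0$. So $A_p$ is surjective.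

**Two natural attempts.** Each gets only part of the definition.

*Positive weights.* If all $\omega_f\ge0$ and every interior vertex is joined to $C$ by a path of edges of positive weight, then $L(\omega)$ is positive definite, because $q^TL(\omega)q=0$ forces $q$ to be constant along these paths, hence $0$. So invertibility and equilibrium cost nothing. The attempt stops at surjectivity of $A_p$ at $p=p(\omega,p_C)$, a special position about which the positivity argument says nothing. It cannot: in the star with three anchors $L$ is positive for all positive weights, the star is rigid, and yet $A_p$ fails to be surjective at every such equilibrium.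

*Generic positions.* Suppose rigidity is known and take a generic $p$. Then $A_p$ is surjective, and its kernel has dimension $|E|-3k=i(I)\ge1$, so there are nonzero weights in equilibrium. The attempt stops at $\det L(\omega)\neq0$. For instance, take five anchors, $w\sim c_1,c_2,c_3,c_4$ and $w'\sim c_4,c_5,c_1$, with $w,w'$ not adjacent; this is anchored planar (the region bounded by $wc_4c_5c_1$ has room for $w'$). For generic $p$ the map $A_p$ is surjective with a one-dimensional kernel, but the weights at $w'$ must vanish, so $\det L(\omega)=0$. Here $i(I)=1$ but $i(\{w'\})=0$. So the counts of all subsets must enter, and a generic $p$ gives no access to $\det L$.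

The way past this is to produce $(p,\omega)$ by induction, contracting an edge $uv$, and to undo the contraction by letting $p_v$ be very close to $p_u$ and $\omega_{uv}$ very large, so that invertibility and surjectivity are both controlled in the same limit. Sections 7 to 9 carry this out and prove:

**Proposition 7.** Let $(T,C)$ be anchored planar. (A) If (0) holds, then $(T,C)$ is rigid. (B) If (+) holds, then $(T,C)$ is good.

The number 6 belongs to the next lemma, which says that goodness is a generic property and that the equilibrium positions of a good graph fill an open set.

**Lemma 6.** Let $(T,C)$ be good. (i) For generic $(\omega,p_C)$, $\det L(\omega)\ne0$ and $A_{p(\omega,p_C)}$ is surjective. (ii) If $g$ is a polynomial on $(\mathbb R^3)^{V(T)}$ that is not identically zero, then $g(p(\omega,p_C))$ is not identically zero as a rational function.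

*Proof.* Let $(p^\circ,\omega^\circ)$ be a witness; then $p^\circ=p(\omega^\circ,p^\circ_C)$. (i) Some $3k\times3k$ minor of $A_{p(\omega,p_C)}$ is a rational function that is nonzero at the witness. (ii) Let $B\subseteq E$, $|B|=3k$, index a nonzero minor of $A_{p^\circ}$. For $p$ near $p^\circ$ keep $\omega_{E\setminus B}=\omega^\circ_{E\setminus B}$ and solve $A_p\omega=0$ for $\omega_B$. The solution is continuous in $p$ and equals $\omega^\circ$ at $p^\circ$, so $\det L(\omega)\ne0$ and $p=p(\omega,p_C)$ for all $p$ near $p^\circ$. So the image of $p(\cdot,\cdot)$ contains a nonempty open set, and $g$ cannot vanish on it. $\square$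

**Hanging forests and straight paths.** Two devices will let us compute special equilibria. Suppose every component of $T$ meets $C$, and $U\subseteq I$. Then there is a forest covering $I\setminus U$ in which every tree contains exactly one vertex of $U\cup C$, its root. Give forest edges weight $1$, and give weight $0$ to all other edges meeting $I\setminus U$. Then
$$\text{at equilibrium every forest vertex sits at its root, and forest edges carry no force:}\tag{6}$$
a leaf other than a root has a single edge of nonzero weight, so equilibrium puts it at its parent; that edge then carries no force; remove the leaf and repeat. Next, suppose a path of length $\ell$ from $s$ to $t$ has the same weight $\kappa\neq0$ on all edges, and its inner vertices are interior vertices at which no other edge carries force. Then equilibrium makes the positions equally spaced, and the path exerts on $s$ the force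
$$\tfrac{\kappa}{\ell}\,(p_t-p_s).\tag{7}$$
Both statements hold as well for scalar functions $q$ in place of positions.

## 6. From good anchored graphs to the discus

In this section we assume Proposition 7 and prove what remains of Theorem 1.

**Step 1: the case $I=\emptyset$ of (c)⇒(a).** Here $H\ne C$ contains a chord of $C$, so $n\ge4$, and $G^\dagger$ is $D$ plus a chord plus possibly further edges. By Lemmas 4 and 2 it is certified, hence generically globally rigid.

**Step 2: set up the parameters.** Let $I\ne\emptyset$ and let $T$ be $H$ minus all edges inside $C$. Then $(T,C)$ is anchored planar and (c) contains (+). By Proposition 7(B), $T$ is good; by Lemma 5, $n\ge4$. The parameters are $(\omega,p_C,p_a,p_b)$ with $\omega\in\mathbb R^{E(T)}$. We fix $3n$ of the equilibrium equations of $D$ whose determinant is a polynomial in $p_{C\cup\{a,b\}}$, with rational coefficients, that is not identically zero (it exists as $D$ is $3$-rigid with $3n$ edges). We allow parameters where this determinant and $\det L(\omega)$ are nonzero, and let $p_I$ be given by $p(\omega,p_C)$.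

**Step 3: extend $\omega$ to a stress of $G^\dagger$.** The edges of $T$ exert on $c\in C$ the force $f_c=\sum_{u\in I\cap N(c)}\omega_{uc}(p_u-p_c)$. For a trivial motion $m$,
$$\sum_{c\in C}f_c\cdot m_c=\sum_{c\in C}f_c\cdot m_c+\sum_{u\in I}(A_p\omega)_u\cdot m_u=\sum_{uv\in E(T)}\omega_{uv}(p_v-p_u)\cdot(m_u-m_v)=0.$$
As $D$ is infinitesimally rigid at $p$, every load orthogonal to the trivial motions is the force vector of some weights on $E(D)$; as its rows are independent, the weights are unique. So there are unique weights $\sigma$ on $E(D)$ whose forces are $-f_c$ on $C$ and $0$ at $a,b$. They are rational in the parameters. Then $(\omega,\sigma)$, with $0$ on the edges of $H$ inside $C$ that are not in $D$, is an equilibrium stress of $(G^\dagger,p)$.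

**Step 4: reduce the rank of $\Omega$ to a matrix on $C\cup\{a,b\}$.** We have $\Omega_{II}=L(\omega)$, which is invertible. So $\operatorname{rank}\Omega=|I|+\operatorname{rank}S$ with the Schur complement
$$S=\Omega_D(\sigma)+\Lambda(\omega),\tag{8}$$
where $\Omega_D(\sigma)$ is the matrix of $\sigma$ on $D$, and $\Lambda(\omega)$ is the Schur complement onto $C$ of the weighted Laplacian of $T$, extended by $0$. Explicitly, for $q$ on $C$, $(\Lambda q)_c=\sum_{u}\omega_{uc}(q_c-q_u)$, where $q_I$ is the equilibrium extension of $q$. We need $\operatorname{rank}S=n-2$.

**Step 5: special parameters with $\operatorname{rank}S=n-2$.** The idea is to let $T$ imitate a single vertex joined to four anchors. Fix $w\in I$. If a set of at most three vertices other than $w$ separated $w$ from $C$, the component of $w$ would contradict Lemma 5. By Menger there are four paths from $w$ to $C$, disjoint except at $w$, each meeting $C$ only in its end, with distinct ends $c^1,\dots,c^4$ and lengths $\ell_j\ge1$.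

Choose $(p_C,p_a,p_b,p_w)$ generic. By Lemmas 4 and 2, the graph $D+w$ with $w\sim c^1,\dots,c^4$ has a stress with weights $\theta_j$ on $wc^j$ and $\sigma'$ on $D$ whose stress matrix has rank $(n+3)-4=n-1$. We have $\theta\ne0$, since otherwise $\sigma'$ would be a nonzero stress of the independent $D$. All $\theta_j$ are nonzero, because $\sum_j\theta_j(p_{c^j}-p_w)=0$ and any three of these vectors are independent. And $\sum_j\theta_j\ne0$, since otherwise $\sum_j\theta_jp_{c^j}=0$ would be an affine dependence of four generic points.

On $T$ give weight $\ell_j\theta_j$ to the edges of the $j$-th path, hang the remaining vertices of $I$ by a forest as in (6) (possible by Lemma 5), and give weight $0$ elsewhere. For given values on $C$, a scalar function $q$ in equilibrium on $I$ is constant on the trees, linear along the paths, and at $w$, by (7), satisfies $\sum_j\theta_j(q_{c^j}-q_w)=0$, which determines $q_w$. So the equilibrium extension is unique, $\det L(\omega)\ne0$, and applied to coordinates it restores the chosen $p_w$. The force on $c^j$ is $\ell_j\theta_j\cdot\frac1{\ell_j}(p_w-p_{c^j})=\theta_j(p_w-p_{c^j})$, and $0$ on the other anchors. The same computation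 with $q$ shows that $\Lambda(\omega)$ is the corresponding matrix of the star at $w$ with weights $\theta_j$. By uniqueness in Step 3, $\sigma=\sigma'$. So $S$ is the Schur complement of the stress matrix of $D+w$ with respect to the entry $\sum_j\theta_j\ne0$ at $w$, and $\operatorname{rank}S=(n-1)-1=n-2$.

**Step 6: generic parameters give a certificate.** By Step 5 some $(n-2)$-minor of $S$ is a rational function of the parameters that is not identically zero. So for generic parameters $\operatorname{rank}S\ge n-2$, and by Lemma 6(i) also $A_p$ is surjective. Then $\operatorname{rank}\Omega\ge|I|+n-2=|V(G^\dagger)|-4$, with equality since the affine functions of $p$ lie in the kernel and $p$ spans $\mathbb R^3$. Moreover $(G^\dagger,p)$ is infinitesimally rigid: an infinitesimal motion is trivial on $D$; after subtracting, it vanishes on $C\cup\{a,b\}$, and by (4) its restriction to $I$ annihilates $\operatorname{im}A_p$, so it is $0$. So $G^\dagger$ is certified, and (a) follows by Lemma 2.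

**Step 7: the rigidity statement.** If $e(X)\ge3|X|$ for all $X\subseteq I$, then $(T,C)$ is rigid by Proposition 7(A). At a generic $p$ both $D$ is infinitesimally rigid and $A_p$ is surjective, and the last argument of Step 6 shows that $G^\dagger$ is $3$-rigid. Together with Section 2 this proves Theorem 1, given Proposition 7.

For the kite, goodness was verified by hand in Section 5, so Test 5 is settled by Steps 2 to 6 without Proposition 7.

## 7. Triangles, contractions and critical sets

This section is combinatorial. It finds out when an edge can be contracted without losing (+), and how to cut $T$ along a critical set.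

**Lemma 8.** Assume (+), embed $T^+$ in the sphere, and possibly add some edges inside $C$, keeping the graph plane and simple. Let $\tau$ be a $3$-cycle avoiding $o$. Then the side of $\tau$ not containing $o$ is a face. In particular, for $uv\in E$, each common neighbor $x$ of $u,v$ in $T$ gives a face bounded by $uvx$ and not containing $o$; hence $|N(u)\cap N(v)|\le2$.

*Proof.* Let $W$ be the set of vertices strictly on that side. No anchor is there, since anchors are adjacent to $o$; so $W\subseteq I$. If $W\ne\emptyset$, the edges meeting $W$ and the three edges of $\tau$ form a simple planar graph on $W\cup V(\tau)$, so $e(W)+3\le3(|W|+3)-6$ and $e(W)\le3|W|$, a contradiction. If $W=\emptyset$, an edge on that side would join two vertices of $\tau$, which are already adjacent; so there is none. The last claim holds because $uv$ lies on at most two faces, and different $x$ give different faces. $\square$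

**Contraction.** For $uv\in E$ with $v\in I$ and $u\in I\cup C$, let $T/uv$ be obtained by contracting $uv$ to a vertex $z$, which is an anchor if and only if $u\in C$, and deleting duplicate edges and edges inside the anchor set. It is anchored planar, since $T/uv+o$ is a subgraph of the contraction of $T^+$, and it has $k-1$ interior vertices. If $u\in C$ we identify $z$ with $u$, so the anchor set is always $C$. In the kite, $T/uv$ is the star $z\sim c_1,c_2,c_3,c_4$; the edges at the common neighbors $c_1$ and $c_3$ are merged.

**Lemma 9.** Assume (+) and let $uv\in E$, $v\in I$. If $T/uv$ violates (+), there is a critical $X\subseteq I\setminus\{u,v\}$ with $X\cap N(u)\cap N(v)\ne\emptyset$.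

*Proof.* First we see that a violating set cannot contain $z$. If $u\in I$ and $z\in X'$, put $X=(X'\setminus\{z\})\cup\{u,v\}$. The contraction loses $uv$ and one edge for each common neighbor, so $e_{T/uv}(X')=e(X)-1-|N(u)\cap N(v)|$ and $i_{T/uv}(X')=i(X)+2-|N(u)\cap N(v)|\ge1$ by (+) and Lemma 8. If $u\in C$, $z$ is an anchor. So a violating set $X$ lies in $I\setminus\{u,v\}$, and there only duplicates are lost: $i_{T/uv}(X)=i(X)-r\le0$ with $r=|X\cap N(u)\cap N(v)|$. Since $i(X)\ge1$ and $r\le2$, we get $r\in\{1,2\}$. If $i(X)=1$ we are done. Otherwise $i(X)=r=2$; let $X\cap N(u)\cap N(v)=\{x,y\}$.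

Suppose $x,y$ lie in different components of $T[X]$. The $i$-values of the components are at least $1$ and sum to $2$, so the component of $x$ is critical and we are done.

Suppose $x,y$ lie in one component, and let $P$ be an $x$–$y$ path in $T[X]$. We derive a contradiction from a closed curve. Embed $T^+$. By Lemma 8, $uvx$ and $uvy$ bound two different faces, one on each side of $uv$. Let $\gamma$ be formed by $P$ and an arc from $y$ through the face $uvy$, across the midpoint of $uv$, and through the face $uvx$ to $x$. This simple closed curve meets $T^+$ only in $P$ and in the midpoint of $uv$, which it crosses once, so it separates $u$ from $v$. Since $V(P)\subseteq I$, the star formed by $o$ and $C$ avoids $\gamma$ and lies on one side. Let $W$ be the set of vertices strictly on the other side and not in $X$. Then $W\subseteq I$, and $W$ contains $u$ or $v$. An edge from $W$ either stays on that side or ends on $P$, unless it crosses $\gamma$; so the only edge from $W$ leaving $W\cup X$ is $uv$. By (3), $e(X\cup W)\le e(X)+(3|W|-3)+1$, so $i(X\cup W)\le i(X)-2=0$, contradicting (+). $\square$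

**Cutting along $X$.** For $X\subseteq I$ let $T-X$ have anchor set $C$. Let $T^*(X)$ have interior $X$, anchors $N(X)$, and as edges the edges of $T$ meeting $X$. For $Z\subseteq I\setminus X$ and $Z'\subseteq X$,
$$i_{T-X}(Z)=i(X\cup Z)-i(X),\qquad i_{T^*(X)}(Z')=i(Z').\tag{9}$$
In the kite with $X=\{u\}$, $T^*(X)$ is the star at $u$ with four anchors $c_1,c_2,c_3,v$, and $T-X$ is the star at $v$ with three anchors, together with the isolated anchor $c_2$; indeed $i_{T-X}(\{v\})=1-1=0$.

Planarity of $T^*(X)$ with its new anchors is not automatic: the vertices of $N(X)$ must lie around one face.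

**Lemma 10.** Assume (0), $\emptyset\neq X\subseteq I$, $T[X]$ connected, $i(X)\le1$. Then $T^*(X)$ is anchored planar.

*Proof.* Embed $T^+$ in the sphere with polygonal edges and let $Q=T^+-X$.

*$Q$ is connected.* Let $W$ be a component of $Q$ avoiding $o$. Then $W\subseteq I$, the edges meeting $W$ but not $X$ lie in $T[W]$, and $i(X\cup W)\le i(X)+(3|W|-3)-3|W|=i(X)-3<0$, a contradiction.

*No vertex of $Q$ other than $o$ is a cut vertex.* Let $s\ne o$ be a cut vertex of $Q$ and $W$ a component of $Q-s$ avoiding $o$. Anchors other than $s$ are adjacent to $o$, so $W\subseteq I$. The edges meeting $W$ but not $X$ lie in $T[W\cup\{s\}]$. Their number is at most $3|W|-2$: it is at most $3(|W|+1)-6$ if $|W|\ge2$, and at most $1$ if $|W|=1$. So $i(X\cup W)\le i(X)-2<0$, a contradiction.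

*Redrawing.* If $N(X)=\emptyset$ the claim is trivial. Otherwise $T[X]$, being connected, lies in one face $f$ of the connected plane graph $Q$, and $f$ is an open disc. If a vertex $s$ occurs twice on the facial walk of $f$, then a closed curve through $s$ and otherwise in $f$, joining the two corners, has edges of $Q$ at $s$ on both sides, so $s$ is a cut vertex of $Q$. Hence each $s\in N(X)$ occurs exactly once on the facial walk (at least once since it is joined to $X$ through $f$; and $o\notin N(X)$ since $X\subseteq I$). There is a continuous map from a closed disc onto $\bar f$ which is a homeomorphism from the open disc onto $f$ and runs along the facial walk on the boundary. Each $s\in N(X)$ has exactly one preimage on the boundary circle. Pulling back the drawing of $T[X]$ and of the $X$–$N(X)$ edges gives a plane drawing of $T^*(X)$ in the closed disc with $N(X)$ on the circle. Add a vertex outside the disc joined to $N(X)$. $\square$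

## 8. One very heavy edge

Now the analytic half of undoing a contraction. Let $T'=T/uv$ with weights $\omega'$, and write $L'$ for its matrix.

**Merging and transfer.** Weights on $E\setminus\{uv\}$ *merge to* $\omega'$ if identifying $u$ and $v$, adding the weights of parallel edges and dropping edges inside $C$ gives $\omega'$. Here are weights with this property, the *transferred* weights: unchanged on edges missing $u$ and $v$; $\omega_{us}=\omega'_{zs}$; and
$$\omega_{vs}=\begin{cases}0&\text{if }s\in N(u),\\ \text{arbitrary}&\text{if }\{u,s\}\subseteq C,\\ \omega'_{zs}&\text{otherwise.}\end{cases}\tag{10}$$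
In the kite with $\omega'=(1,1,1,1)$ on the star, $u$ gets $1,1,1$ on $c_1,c_2,c_3$, and $v$ gets $0,0,1$ on $c_1,c_3,c_4$. With $\omega_{uv}=M$ we find $\det L=\det\begin{pmatrix}3+M&-M\\-M&1+M\end{pmatrix}=4M+3$, so $\det L/M\to4=\det L'(\omega')$. This is what happens in general.

**Lemma 11.** Let $\omega^{(M)}$ be weights on $T$ with $\omega^{(M)}_{uv}=M\to+\infty$.

(i) If the other weights converge to weights which merge to $\omega'$, then $\det L(\omega^{(M)})/M\to\det L'(\omega')$.

(ii) Let $u,v\in X\subseteq I$, $X'=(X\setminus\{u,v\})\cup\{z\}$ and $\det L'(\omega')_{X'X'}\ne0$. Suppose that the weights of the edges other than $uv$ that meet $X$ converge, and that their limits merge to $\omega'$ on the edges of $T'$ meeting $X'$. Then for large $M$ the block $L(\omega^{(M)})_{XX}$ is invertible, and for fixed $g$ the solution $q$ of $L(\omega^{(M)})_{XX}q=g$ converges: $q_u,q_v\to q'_z$ and $q_x\to q'_x$ for the other $x$, where $q'$ solves $L'(\omega')_{X'X'}q'=g'$ with $g'_z=g_u+g_v$ and $g'_x=g_x$ otherwise.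

*Proof.* (i) We isolate the large term in one diagonal entry. Write $L(\omega^{(M)})=N_M+Mbb^T$, where $N_M$ is the matrix for the weights with $uv$ given weight $0$, and $b=e_u-e_v$ if $u\in I$, $b=e_v$ if $u\in C$. Change to the basis in which $e_u$ is replaced by $e_u+e_v$ (if $u\in I$; no change if $u\in C$) and $e_v$ is placed last. This change has determinant $\pm1$, and $b$ is orthogonal to all new basis vectors except $e_v$, where the product is $\pm1$. So the quadratic form $L$ becomes
$$\begin{pmatrix}N'_M&c_M\\c_M^T&d_M+M\end{pmatrix}$$
with $c_M,d_M$ convergent. The block $N'_M$ is the form $\sum_{st\ne uv}\omega_{st}(q_s-q_t)^2$ restricted to vectors with $q_v=q_u$ (with $q_v=0$ if $u\in C$). On these vectors parallel edges add up and edges $vs$ with $u,s\in C$ contribute $0$, so $N'_M\to L'(\omega')$. The determinant is $(d_M+M)\det N'_M-c_M^T\operatorname{adj}(N'_M)c_M$; divide by $M$.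

(ii) The same form holds for the block $XX$, with $N'_M\to L'(\omega')_{X'X'}$, and only edges meeting $X$ enter. The determinant divided by $M$ tends to $\det L'(\omega')_{X'X'}\ne0$, so the block is invertible for large $M$. In the new basis the coordinates of $q$ are $q_x$ ($x\ne u,v$) and $q_u$, together $\tilde q$, and last $t=q_v-q_u$; the right-hand side is $(g',g_v)$. From the last equation $t=(g_v-c_M^T\tilde q)/(d_M+M)$. Substituting, $(N'_M-c_Mc_M^T/(d_M+M))\tilde q=g'-c_Mg_v/(d_M+M)$. So $\tilde q$ converges to the solution $q'$, and $t=O(1/M)$. $\square$

## 9. Contracting and splitting: the proof of Proposition 7(B)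

The proof of Proposition 7 is by induction on $k$. For $k=0$ there is nothing to prove. Write A$(k)$ and B$(k)$ for the statements with $k$ interior vertices. For $k\ge1$ we first prove B$(k)$, using A and B for smaller $k$ and, for fixed $k$, induction on $(|E|,|C|)$ in lexicographic order. Then A$(k)$ follows in Section 10. Deleting isolated anchors changes neither hypotheses nor conclusions, so we assume that there are none. Let $(T,C)$ satisfy (+).

A critical set can block a contraction, by Lemma 9. We distinguish three cases: no critical set; an inclusion-minimal critical set other than $I$; or, in the remaining case, $I$ is the only minimal critical set, hence the only critical set.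

**Case 1: there is no critical set.** The aim is to drop an edge. For any $f\in E$, all $i$-values are at least $2$, so $T-f$ satisfies (+) and is good by induction on $|E|$. With $\omega_f=0$, $T$ is good.

**Case 2: some inclusion-minimal critical set $X$ has $X\ne I$.** Put $Y=I\setminus X\ne\emptyset$, $T_0=T-X$ with edge set $E_0$, and $T^*=T^*(X)$ with edge set $E^*$, so $E=E_0\sqcup E^*$. The plan is to use on each part the attempt of Section 5 that suits it: on $X$ the weights are free and the positions follow; on $Y$ the positions are free and the weights follow.

**Step 2.1: the two parts.** By (9), $i_{T_0}(Z)=i(X\cup Z)-1\ge0$ for $\emptyset\ne Z\subseteq Y$, so $T_0$ is rigid by A$(|Y|)$. $T^*$ is anchored planar by Lemma 10 and satisfies (+), so it is good by B$(|X|)$.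

**Step 2.2: find a contractible edge.** We claim that there is an edge $uv$ with $v\in X$ such that $T'=T/uv$ satisfies (+), and either $u\in X$ or $X=\{v\}$.

Let $|X|\ge2$, and take any edge $uv$ of the connected graph $T[X]$. If $T/uv$ violates (+), Lemma 9 gives a critical $Z\not\ni u,v$ and $x\in Z\cap N(u)\cap N(v)$. If $Z\cap X\ne\emptyset$, then (2) and $i(Z\cup X)\ge1$ give $i(Z\cap X)\le1$, so $Z\cap X$ is critical and a proper subset of $X$, contradicting minimality. If $Z\cap X=\emptyset$, then $i(Z\cup X)=2-d(Z,X)\le0$ because of the edges $xu,xv$, a contradiction.

Let $X=\{w\}$; then $\deg w=4$. Let $s\in N(w)$ and suppose that $T/sw$ violates (+). Lemma 9 gives a critical $Z\not\ni w,s$ and $s'\in Z\cap N(w)\cap N(s)$. From $1\le i(Z\cup\{w\})=2-d(\{w\},Z)$ we get $Z\cap N(w)=\{s'\}$. We claim that $T/s'w$ satisfies (+). Otherwise, in the same way, there are a critical $Z'\not\ni w,s'$ and $s''\in N(w)\cap N(s')$ with $Z'\cap N(w)=\{s''\}$. Then $s'\in Z\setminus Z'$, and $s''\in Z'\setminus Z$ since $s''\neq s'$ lies in $N(w)$. As $s's''\in E$, (2) gives $i(Z\cup Z')+i(Z\cap Z')\le1$. Since $i(Z\cup Z')\ge1$, we get $i(Z\cap Z')\le0$, so $Z\cap Z'=\emptyset$,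 and $i(Z\cup Z')\le1$. Hence $i(Z\cup Z'\cup\{w\})\le1+1-2=0$, because $w$ has the neighbors $s',s''$ there; a contradiction. So $v=w$ with $u=s$ or $u=s'$ works.

By B$(k-1)$, $T'$ is good.

**Step 2.3: parametrize equilibria of $T$.** Let $A^0$ be the map of $T_0$. Since $T_0$ is rigid, there is $B\subseteq E_0$, $|B|=3|Y|$, such that the corresponding minor $b(p_{Y\cup C})$ of $A^0$ is not identically $0$. The free parameters are
$$(p_{Y\cup C},\ \omega_{E^*},\ \omega_{E_0\setminus B}).$$
The matrix $L(\omega)_{XX}$ depends only on $\omega_{E^*}$ and is the matrix of $T^*$, so its determinant is not identically zero. Where $\det L(\omega)_{XX}\ne0$ and $b\ne0$, define $p_X$ as the unique solution of equilibrium at the vertices of $X$, and then $\omega_B$ as the unique solution of equilibrium at $Y$: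
$$A^0\omega_{E_0}=-J,\qquad J_y=\sum_{x\in X\cap N(y)}\omega_{xy}(p_x-p_y)\quad(y\in Y).\tag{11}$$
Then $A_p\omega=0$, and $\Theta:=\det L(\omega)$ is a rational function of the parameters.

**Step 2.4: show $\Theta\not\equiv0$ by making $uv$ heavy.** Choose $(\omega',p_C)$ for $T'$, with $p'=p(\omega',p_C)$, such that

* $\det L'(\omega')\ne0$;
* $b(p'_{Y\cup C})\ne0$, where $p'_u:=p'_z$ if $X=\{v\}$;
* $\det L'(\omega')_{X'X'}\ne0$ if $|X|\ge2$, with $X'=(X\setminus\{u,v\})\cup\{z\}$.

This is possible, since each is a rational function of $(\omega',p_C)$ that is not identically zero: the first by goodness of $T'$; the second by Lemma 6(ii); the third because $L'$ is positive definite for all weights $1$, by Lemma 5 for $T'$. Put $p_{Y\cup C}=p'_{Y\cup C}$, give the edges of $E^*\setminus\{uv\}$ and $E_0\setminus B$ the weights transferred from $\omega'$ (with $0$ where arbitrary), and let $\omega_{uv}=M\to+\infty$. We compute the limit of $J$.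

If $|X|\ge2$, apply Lemma 11(ii) with $g_x=\sum_{y\in N(x)\setminus X}\omega_{xy}p_y$, coordinate by coordinate. Since the transferred weights merge to $\omega'$, $g'$ is the right-hand side of the equilibrium equations of $T'$ at $X'$. So $\det L_{XX}\ne0$ for large $M$, $p_u,p_v\to p'_z$, and $p_x\to p'_x$ for $x\in X\setminus\{u,v\}$. The edge $uv$ does not enter $J$, so $J_y$ converges to the total force at $y$ in $(T',p',\omega')$ of the edges from $X'$. The transferred weights on $E_0$ are those of $\omega'$. Hence equilibrium of $\omega'$ at $y$ says that they satisfy $A^0\omega_{E_0}=-\lim J$.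

If $X=\{v\}$, equilibrium at $v$ gives
$$p_v=\frac{Mp_u+\sum_{s\in N(v)\setminus\{u\}}\omega_{vs}p_s}{M+\sum_{s\in N(v)\setminus\{u\}}\omega_{vs}},$$
so $p_v\to p_u$ and $M(p_v-p_u)\to\sum_{s\in N(v)\setminus\{u\}}\omega_{vs}(p_s-p_u)$. Hence $J_y\to\omega_{vy}(p'_z-p'_y)$ for $y\in Y\cap N(v)\setminus\{u\}$, and, if $u\in Y$, $J_u\to\sum_{s\in N(v)\setminus\{u\}}\omega_{vs}(p'_s-p'_z)$. Again the transferred weights on $E_0$ satisfy $A^0\omega_{E_0}=-\lim J$ at $p'_{Y\cup C}$. Namely, at $y\in Y\setminus\{u\}$ the edges $yu,yv$ together carry $\omega'_{zy}$ to the point $p'_z$, so the equation is equilibrium at $y$ in $T'$. At $u\in Y$, the edges $us$ of $T_0$ carry $\omega'_{zs}$, and $\lim J_u$ contributes $\omega'_{zs}(p'_s-p'_z)$ for $s\in N(v)\setminus(N(u)\cup\{u\})$ and $0$ for $s\in N(u)$; so the equation is equilibrium at $z$ in $T'$.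

In both cases the columns of $A^0$ in $B$ form a fixed invertible matrix, so by (11) $\omega_B$ converges to the transferred weights on $B$. So all weights except $\omega_{uv}$ converge to weights merging to $\omega'$, and by Lemma 11(i) $\Theta/M\to\det L'(\omega')\ne0$. Hence $\Theta\not\equiv0$.

**Step 2.5: conclude Case 2.** At generic parameters $\Theta\ne0$ and $A^0$ is surjective. The restriction of $p$ to $X\cup N(X)$ is the equilibrium position of $T^*$ for $(\omega_{E^*},p_{N(X)})$, which is generic; so by Lemma 6(i) the map $A^*_p$ of $T^*$ is surjective. The rows of $A_p$ at $X$ involve only the columns $E^*$, so $A_p$ is block triangular with diagonal blocks $A^0$ and $A^*_p$, and it is surjective. Thus $T$ is good.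

**Case 3: $I$ is the only critical set.** So $|E|=3k+1$ and $i(X)\ge2$ for $\emptyset\ne X\subsetneq I$. If $k=1$, $T$ is a star with four anchors, which is good (Section 5). Let $k\ge2$. Then all interior degrees are at least $5$, $T[I]$ is connected, every anchor has a neighbor in $I$ (so $T$ is connected), and $n:=|C|\ge4$ by Lemma 5.

Now there is no piece $X$ to split off. Every contraction preserves (+) by Lemma 9, since no critical set avoids $v$. But undoing a contraction needs more. After the transfer, the edges at $v$ other than $uv$ pull $v$ with some force $F$, which the heavy edge must balance; so $p_v-p_u$ must point along $F$. For surjectivity we shall need three independent directions: $F$ and the directions from $p_u$ to two further vertices that tie $u$ and $v$ together. With fewer than two such vertices the argument of Step 3.4 would give at most two conditions on the three coordinates of $m_v-m_u$. So we first look for an edge in two triangles.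

**Step 3.1: consecutive anchors have common neighbors.** Embed $T^+$; let $c_1,\dots,c_n$ be the cyclic order of the anchors around $o$. Add the edges $c_jc_{j+1}$ (indices mod $n$), drawn close to the paths $c_joc_{j+1}$. This gives a simple plane graph $T^{++}$ with faces $oc_jc_{j+1}$. If some $c_j,c_{j+1}$ have no common neighbor, identify them by contracting $c_jc_{j+1}$. The result is anchored planar with the same edges and the same function $i$, and has fewer anchors, so it is good by induction. Then $T$ is good, with the same $\omega$ and $p_{c_j}=p_{c_{j+1}}$, because $A_p$ and $L$ are the same matrices. So assume that $c_j,c_{j+1}$ have a common neighbor $w_j\in I$ for every $j$. By Lemma 8 the triangle $c_jc_{j+1}w_j$ bounds a face $g_j$ not containing $o$.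

**Step 3.2: find an edge of $E$ in two triangular faces.** Let $\hat T=T^{++}-o$, a simple connected plane graph with $k+n$ vertices and $3k+1+n$ edges. Its outer face (the one containing $o$) is bounded by the $n$-cycle $c_1\dots c_n$. By Euler's formula it has $2k+2$ inner faces, of total length $2(3k+1+n)-n=6k+2+n$. If $t$ inner faces are triangles, then $3t+4(2k+2-t)\le6k+2+n$, so $t\ge2k+6-n$. Each edge $c_jc_{j+1}$ lies in at most one inner face, so the triangular inner faces have at least $3t-n\ge6k+18-4n$ incidences with edges of $E$.

Suppose every edge of $E$ lies in at most one triangular inner face. Then $6k+18-4n\le3k+1$, that is, $4n\ge3k+17$. Let $e_{in}=|E(T[I])|$ and $e_{out}=3k+1-e_{in}$. Since interior degrees are at least $5$, $2e_{in}+e_{out}\ge5k$, so $e_{in}\ge2k-1$ and $e_{out}\le k+2$. If $w_{j-1}=w_j$, the edge $c_jw_j$ lies in $g_{j-1}$ and $g_j$, which are different since $c_{j-1}\ne c_{j+1}$; this contradicts the assumption. So every $c_j$ has the two different neighbors $w_{j-1},w_j$, and $2n\le e_{out}\le k+2$. Then $4n\le2k+4<3k+17$, a contradiction.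

So some $uv\in E$, with $v\in I$ say, lies in two triangular inner faces $uvx$ and $uvy$. Here $x\ne y$, since otherwise $\hat T$ would be a triangle. By Lemma 8 for $T^{++}$, every common neighbor of $u,v$ in $T$ gives a face at $uv$, so it is $x$ or $y$. Edges of $\hat T$ not inside $C$ belong to $E$. So for $r\in\{x,y\}$ we have $vr\in E$, and $ur\in E$ unless $u,r\in C$. For $s\in N(v)\setminus\{u,x,y\}$, either $u,s\in C$, or $s\notin N(u)$ and $zs$ is an edge of $T'=T/uv$.

As noted, $T'$ satisfies (+), so it is good by B$(k-1)$.

**Step 3.3: the force $F$ on $v$ is in general position.** For $(\omega',p_C)$ on $T'$, $p'=p(\omega',p_C)$, and free parameters $\alpha_s$ (for $s\in C\cap N(v)\setminus\{u,x,y\}$, when $u\in C$), put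
$$F=\sum_{s\in N(v)\setminus\{u,x,y\}}\beta_s(p'_s-p'_z),\qquad\beta_s=\begin{cases}\alpha_s&\text{if }u,s\in C,\\\omega'_{zs}&\text{otherwise.}\end{cases}\tag{12}$$
We claim that
$$h:=\det[F,\;p'_x-p'_z,\;p'_y-p'_z]\not\equiv0\tag{13}$$
as a rational function of $(\omega',p_C,\alpha)$. We show this by a choice of weights for which everything can be computed.

No set $S$ of at most three vertices separates $\{u,v,x,y\}$ from $C$ in $T$: otherwise a component $W$ of $T-S$ meeting $\{u,v,x,y\}$ avoids $C$ and has $|N(W)|\le3$, contradicting Lemma 5. By Menger there are disjoint paths $P_u,P_v,P_x,P_y$ from $u,v,x,y$ to $C$, each meeting $C$ only in its last vertex. Let $\bar c_u,\bar c_v,\bar c_x,\bar c_y$ be these distinct last vertices (and also their positions), and $\ell_u,\ell_v,\ell_x,\ell_y\ge0$ the lengths. As $v\in I$, $\ell_v\ge1$, and the second vertex $v_1$ of $P_v$ lies in $N(v)\setminus\{u,x,y\}$.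

In $T'$ give weight $1$ to the images of all path edges and to those of $zx,zy$ that are edges of $T'$ ($zr$ is an edge of $T'$ unless $u,r\in C$). If $u,v_1\in C$, then $vv_1$ has no image in $T'$, and we put $\alpha_{v_1}=1$. All other $\alpha$'s are $0$. Attach the remaining interior vertices of $T'$ by a hanging forest with weights $1$ as in (6), which is possible by Lemma 5 for $T'$. All other weights are $0$. Every interior vertex is joined to $C$ by edges of positive weight, so $L'$ is positive definite. Forest edges carry no force.

The edges at $z$ of nonzero weight other than forest edges are, as far as they exist, $zx$, $zy$, $zv_1$ and $zu_1$, where $u_1$ is the second vertex of $P_u$ if $u\in I$. Here $u_1\notin\{x,y,v_1\}$ by disjointness, and $u_1\notin N(v)$, since a common neighbor of $u$ and $v$ lies in $\{x,y\}$. So $u_1$ does not enter (12), forest edges contribute $0$ to it, and $F=p'_{v_1}-p'_z$. Positions are linear along the paths $zv_1\dots\bar c_v$, $zx\dots\bar c_x$, $zy\dots\bar c_y$ and (if $u\in I$) $zu_1\dots\bar c_u$. Hence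
$$F=\tfrac1{\ell_v}(\bar c_v-p'_z),\quad p'_x-p'_z=\tfrac1{1+\ell_x}(\bar c_x-p'_z),\quad p'_y-p'_z=\tfrac1{1+\ell_y}(\bar c_y-p'_z).$$
For $r\in\{x,y\}\cap C$ we have $\ell_r=0$ and $p'_r=\bar c_r$, so the formula holds too, even if $zr$ is not an edge; likewise the first formula holds if $u,v_1\in C$, with $\ell_v=1$. If $u\in C$, then $p'_z=\bar c_u$. If $u\in I$, then by (7) equilibrium at $z$ says that $p'_z$ is the average of $\bar c_u,\bar c_v,\bar c_x,\bar c_y$ with weights proportional to $\frac1{\ell_u},\frac1{\ell_v},\frac1{1+\ell_x},\frac1{1+\ell_y}>0$. Choose these four anchors affinely independent. In both cases the coefficient of $\bar c_u$ in $p'_z$ is positive, so $p'_z$ is not in the plane of $\bar c_v,\bar c_x,\bar c_y$, and $h\ne0$.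

**Step 3.4: split $z$ along $F$, keeping surjectivity.** By Lemma 6(i) and (13), choose $(\omega',p_C,\alpha)$ with $\det L'(\omega')\ne0$, $A'_{p'}$ surjective ($A'$ being the map of $T'$), and $h\ne0$. For $\varepsilon\ge0$ let $p^\varepsilon$ be given by $p_u=p'_z$, $p_v=p'_z+\varepsilon F$, and $p'$ elsewhere. For $\varepsilon>0$ let $A_\varepsilon$ be $A_{p^\varepsilon}$ with the column $uv$ divided by $\varepsilon$; this column is $F$ at $u$ (if $u\in I$) and $-F$ at $v$. Define $A_0$ by continuity.

We show that $A_0$ is surjective. Let $m$, extended by $0$ on $C$, annihilate its image, and let $\mu=m_v-m_u$. The column $uv$ gives $F\cdot\mu=0$. The edges $ux,vx$ give $(p'_x-p'_z)\cdot(m_u-m_x)=0=(p'_x-p'_z)\cdot(m_v-m_x)$, so $(p'_x-p'_z)\cdot\mu=0$; if $u,x\in C$, then $m_u=m_x=0$ and the edge $vx$ alone gives this. The same holds for $y$. As $h\ne0$, $\mu=0$. So $m$ induces on $T'$ a vector with $m_z=m_u=m_v$. Every edge of $T'$ comes from an edge of $T$ with the same difference of positions, so by (4) this vector annihilates $\operatorname{im}A'_{p'}$. Hence $m=0$.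

**Step 3.5: a kernel vector of $A_0$.** Let $\hat\omega$ be the weights transferred from $\omega'$ by (10), with $\hat\omega_{vs}=\alpha_s$ for $s\in C\cap N(v)\setminus\{u,x,y\}$ when $u\in C$, with $\hat\omega_{vx}=\hat\omega_{vy}=0$ (required by (10) if $x$, respectively $y$, is in $N(u)$, and a permitted choice otherwise), and $\hat\omega_{uv}=1$ for the scaled column. Then $\hat\omega_{vs}=\beta_s$ for $s\in N(v)\setminus\{u,x,y\}$. We check $A_0\hat\omega=0$. At $v$ the sum is $F-F=0$. At $u$, if $u\in I$: here $x,y\in N(u)$ and $N(v)\setminus(N(u)\cup\{u\})=N(v)\setminus\{u,x,y\}$, so the edges $us$ with $s\ne v$ contribute the total force at $z$ in $T'$, which is $0$, minus $F$; the scaled column adds $F$. At any other interior vertex the weights to $u$ and $v$ add up to the weight to $z$, so the sum is the force there in $T'$, which is $0$.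

**Step 3.6: perturb to $\varepsilon>0$.** For small $\varepsilon>0$ the map $A_\varepsilon$ is surjective, and the orthogonal projection
$$\omega^\varepsilon=\hat\omega-A_\varepsilon^T(A_\varepsilon A_\varepsilon^T)^{-1}A_\varepsilon\hat\omega$$
of $\hat\omega$ to $\ker A_\varepsilon$ tends to $\hat\omega$, because $A_\varepsilon\hat\omega\to A_0\hat\omega=0$. Replacing its $uv$-coordinate by $M_\varepsilon=\omega^\varepsilon_{uv}/\varepsilon\to+\infty$ undoes the scaling of the column and gives an element $\omega$ of $\ker A_{p^\varepsilon}$; and $A_{p^\varepsilon}$ is surjective. The other weights converge to $\hat\omega$ off $uv$, which merges to $\omega'$. By Lemma 11(i), $\det L(\omega)/M_\varepsilon\to\det L'(\omega')\ne0$. So for small $\varepsilon$ the pair $(p^\varepsilon,\omega)$ shows that $T$ is good. This proves B$(k)$.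

## 10. Tight sets and an extra anchor: the proof of Proposition 7(A)

Let $(T,C)$ satisfy (0), with $k\geq1$. If no nonempty $X\subseteq I$ has $i(X)=0$, then (+) holds, $T$ is good by B$(k)$, and in particular rigid. Otherwise let $X$ be a minimal nonempty set with $i(X)=0$. Then $T[X]$ is connected, since the components of a disconnected $T[X]$ would also have $i=0$.

**Step 1: if $X\ne I$, split along $X$.** By Lemma 10, $T^*(X)$ is anchored planar, and $T-X$ clearly is. By (9) both satisfy (0), so they are rigid by induction. For generic $p$ the map $A_p$ is block triangular (the rows of $X$ involve only the edges meeting $X$) with surjective diagonal blocks. So $T$ is rigid.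

**Step 2: if $X=I$, add one edge and remove it again.** Now $i(I)=0$ and $i(Z)\ge1$ for $\emptyset\ne Z\subsetneq I$. As $|E|=3k>3k-3\ge|E(T[I])|$, some anchor $c$ has a neighbor. Let $cx$ be the edge following $co$ in the rotation at $c$ in an embedding of $T^+$; then $x\in I$, and $o,c,x$ lie on a common face. Insert there a new anchor $c'$ adjacent to $x$ (and to $o$). The anchored planar graph $T_1=T+c'x$ satisfies (+): only $I$ had $i=0$, and $x\in I$. So $T_1$ is good by B$(k)$. By Lemma 6(i) there are weights $\omega$ and anchor positions for $T_1$ with $\omega_{c'x}\ne0$ such that at the corresponding $p$ the map of $T_1$ is surjective. Since $\omega$ is in its kernel, the column $c'x$ is a combination of the other columns, so these still span $(\mathbb R^3)^I$. They are the columns of the map of $T$ at $p$. Hence $T$ is rigid.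

This proves A$(k)$ and completes the induction. Proposition 7 is proved, and with Sections 2 and 6 so is Theorem 1. $\blacksquare$
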